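\title{Frattini-resistant pro-$p$ groups with essential triple Massey products}

\begin{abstract}
A pro-$p$ group is Frattini-resistant if inclusions between its finitely generated closed subgroups are detected by inclusions between their Frattini subgroups. It has been conjectured that the $\mathbb Z/p$-cohomology of such a group has no essential triple Massey products. We show that this is false for every prime $p$, that for odd $p$ the group $\langle x,y,z\mid [[x,y],z]=1\rangle$ is already a counterexample, and that the conjecture is true for finitely generated pro-$2$ groups.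
\end{abstract}

\section{Introduction}

Let $p$ be a prime. Subgroups of pro-$p$ groups are closed, generation is topological, homomorphisms and cochains on pro-$p$ groups are continuous, and $[g,h]=ghg^{-1}h^{-1}$.

The \emph{Frattini subgroup} of a pro-$p$ group $G$ is $\Phi(G)=G^p\cdot G'$, where $G^p=\langle g^p\mid g\in G\rangle$ and $G'=\langle [g,h]\mid g,h\in G\rangle$; thus $G/\Phi(G)$ is the largest elementary abelian quotient of $G$. Following Snopce and Tanushevski, $G$ is \emph{Frattini-resistant} if for all finitely generated subgroups $H_1,H_2$ of $G$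
\[
\Phi(H_1)\subseteq\Phi(H_2)\quad\Longleftrightarrow\quad H_1\subseteq H_2 .
\]
The implication from right to left holds in every pro-$p$ group. The other one says that no information on the position of a finitely generated subgroup is lost on passing to its Frattini subgroup. It excludes torsion: if $g$ has order $p$, then $\Phi(\langle g\rangle)=1=\Phi(1)$.

Write $\mathrm H^i(G)=\mathrm H^i(G,\mathbb F_p)$, so that $\mathrm H^1(G)=\operatorname{Hom}(G,\mathbb F_p)$ is the group of \emph{characters} of $G$. For inhomogeneous $1$-cochains $f,f'\colon G\to\mathbb F_p$ put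
\[
\partial f(g,h)=f(g)+f(h)-f(gh),\qquad (f\cup f')(g,h)=f(g)f'(h).
\]
Let $a,b,c\in\mathrm H^1(G)$. A \emph{defining system} for $(a,b,c)$ consists of $a_{12}=a$, $a_{23}=b$, $a_{34}=c$ and $1$-cochains $a_{13},a_{24}$ with $\partial a_{13}=a_{12}\cup a_{23}$ and $\partial a_{24}=a_{23}\cup a_{34}$. Its \emph{value} is the class of the $2$-cocycle $a_{12}\cup a_{24}+a_{13}\cup a_{34}$, and the \emph{triple Massey product} $\langle a,b,c\rangle\subseteq\mathrm H^2(G)$ is the set of all values. It is nonempty if and only if $a\cup b=0=b\cup c$, and it is \emph{essential} if it is nonempty and does not contain $0$. (Replacing $\partial$ by $-\partial$ replaces $\langle a,b,c\rangle$ by its negative, so this notion does not depend on the sign convention.) Cup products of characters see the commutators $[g,h]$ in the relations of $G$; Lemma~\ref{lem:matrices} below shows that triple Massey products see the commutators $[[g,h],k]$.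

The two notions meet in Galois theory. Let $G_{\mathbb K}(p)$ be the maximal pro-$p$ Galois group of a field $\mathbb K$. By Snopce and Tanushevski, $G_{\mathbb K}(p)$ is Frattini-resistant if $\mathbb K$ contains a root of $1$ of order $p$ for $p$ odd, respectively of order $4$ for $p=2$. By Matzri, and Efrat and Matzri, $G_{\mathbb K}(p)$ has no essential triple Massey products if $\mathbb K$ contains a root of $1$ of order $p$. One may ask whether the first property is the reason for the second.

\medskip
\noindent\textbf{Conjecture} (\cite{Quadrelli}). \emph{If $G$ is a Frattini-resistant pro-$p$ group, then there are no essential triple Massey products in the $\mathbb Z/p$-cohomology of $G$.}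
\medskip

The simplest groups agree with the conjecture (Example~\ref{ex:simple}): free pro-$p$ groups and the groups $\mathbb Z_p^n$ have both properties, and the Heisenberg group over $\mathbb Z_p$, which is torsion-free, has neither. Nevertheless the conjecture fails. Given a presentation whose relator lies in the commutator subgroup, the character \emph{dual} to a generator takes the value $1$ on it and $0$ on the other generators.

\begin{theorem}\label{thm:A}
Let $p$ be any prime. Let $F$ be the free pro-$p$ group on the set $\{x,y,z\}\cup\{u_i,v_i\mid i\ge1\}$ converging to $1$, let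
\[
r=[[x,y],z]\cdot\prod_{i\ge1}[u_i,v_i],
\]
and let $G_\infty=F/R$, where $R$ is the closed normal subgroup generated by $r$. Every finitely generated closed subgroup of $G_\infty$ is a free pro-$p$ group, so $G_\infty$ is Frattini-resistant. If $a,b,c\in\mathrm H^1(G_\infty)$ are dual to $x,y,z$, then $\langle a,b,c\rangle$ is essential. Hence the conjecture is false for every $p$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\ge3$. The pro-$p$ group $G_0=\langle x,y,z\mid[[x,y],z]=1\rangle$ is Frattini-resistant, and $\langle a,b,c\rangle$ is essential for $a,b,c\in \mathrm H^1(G_0)$ dual to $x,y,z$.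
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G$ be a pro-$2$ group such that $\mathrm H^1(U,\mathbb Z/4)\to\mathrm H^1(U,\mathbb Z/2)$ is surjective for every open subgroup $U\le G$ of index at most $2$. Then $G$ has no essential triple Massey products. This applies to every finitely generated Frattini-resistant pro-$2$ group.
\end{theorem}

So among finitely generated pro-$p$ groups the conjecture holds if and only if $p=2$, and without finite generation it fails for all $p$.

One question runs through the three proofs: does a character $\chi\colon K\to\mathbb F_p$ of a subgroup $K$ lift to $\mathbb Z/p^2$? If it always does for finitely generated $K$, the group is Frattini-resistant; this is how Theorem~\ref{thm:A} is proved. For $p=2$ the converse holds, and lifts to $\mathbb Z/4$ on subgroups of index at most $2$ are enough to kill triple Massey products. For odd $p$ Frattini-resistance is a weaker lifting property, and $G_0$ lives in the gap: some characters do not lift to $\mathbb Z/p^2$, but all of them lift to a nonabelian group of order $p^p$ that serves the same purpose.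 Section~\ref{sec:tools} makes this comparison precise, and Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C} prove the three theorems.

\section{Powers, lifts and unitriangular matrices}\label{sec:tools}

\subsection{Frattini-resistance as a condition on $p$-th powers}

We use two standard facts. A proper subgroup of a pro-$p$ group $K$ lies in an open subgroup of index $p$, and the open subgroups of index $p$ are the kernels of the nonzero characters of $K$. An open subgroup of a finitely generated pro-$p$ group is finitely generated.

\begin{lemma}\label{lem:powers}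
A pro-$p$ group $G$ is Frattini-resistant if and only if $g^p\notin\Phi(M)$ whenever $K\le G$ is finitely generated, $M\le K$ is open of index $p$, and $g\in K\smallsetminus M$.
\end{lemma}

\begin{proof}
Let $G$ be Frattini-resistant and $K,M,g$ as stated. Then $M$ is finitely generated, and $g^p\in\Phi(M)$ would give $\Phi(\langle g\rangle)=\langle g^p\rangle\subseteq\Phi(M)$ with $\langle g\rangle\not\subseteq M$. Conversely, let $H_1,H_2$ be finitely generated with $\Phi(H_1)\subseteq\Phi(H_2)$, and suppose that there is $g\in H_1\smallsetminus H_2$. The proper subgroup $H_2$ of $K=\langle H_2,g\rangle$ lies in an open subgroup $M$ of index $p$, and $g\notin M$ because $M\ne K$. But $g^p\in\Phi(H_1)\subseteq\Phi(H_2)\subseteq\Phi(M)$, so the condition fails.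
\end{proof}

To show that $g^p\notin\Phi(M)$ one maps $K$ to a finite group in which this is visible. A \emph{test group} is a finite $p$-group $E$ with a surjective homomorphism $\varepsilon\colon E\to\mathbb F_p$ such that $J=\ker\varepsilon$ is elementary abelian and $g^p\ne1$ for all $g\in E\smallsetminus J$. The basic example is $\mathbb Z/p^2$ with reduction modulo $p$. A \emph{lift} of a character $\chi$ of $K$ to $E$ is a homomorphism $\varphi\colon K\to E$ with $\varepsilon\varphi=\chi$.

\begin{lemma}\label{lem:test}
If every nonzero character of every finitely generated subgroup of $G$ lifts to some test group, then $G$ is Frattini-resistant.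
\end{lemma}

\begin{proof}
Let $K,M,g$ be as in Lemma~\ref{lem:powers}, let $M=\ker\chi$, and let $\varphi\colon K\to E$ lift $\chi$. Then $\varphi(M)\subseteq J$, so $\varphi(\Phi(M))\subseteq\Phi(J)=1$, whereas $\varphi(g)\notin J$ gives $\varphi(g^p)\neq1$.
\end{proof}

The next lemma measures how far the condition of Lemma~\ref{lem:powers} is from lifting to $\mathbb Z/p^2$.

\begin{lemma}\label{lem:gap}
Let $K$ be a finitely generated pro-$p$ group, $\chi$ a nonzero character of $K$, $M=\ker\chi$, and $x\in K$ with $\chi(x)=1$. Let $m\mapsto\overline m$ be the projection onto the finite $\mathbb F_p$-vector space $B=M/\Phi(M)$, and let $\sigma$ be the automorphism of $B$ induced by conjugation by $x$.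
\begin{enumerate}
\item[(a)] $g^p\notin\Phi(M)$ for all $g\in K\smallsetminus M$ if and only if $\overline{x^p}\notin(\sigma-1)^{p-1}B$.
\item[(b)] $\chi$ lifts to $\mathbb Z/p^2$ if and only if $\overline{x^p}\notin(\sigma-1)B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element outside $M$ has the form $mx^k$ with $m\in M$ and $1\le k\le p-1$, and
\[
(mx^k)^p=m\cdot x^kmx^{-k}\cdots x^{k(p-1)}mx^{-k(p-1)}\cdot x^{kp}.
\]
Since $x^p\in M$ we have $\sigma^p=1$, so $\sum_{i=0}^{p-1}\sigma^{ki}=\sum_{i=0}^{p-1}\sigma^i=(\sigma-1)^{p-1}$; the last equality is $(s^p-1)/(s-1)=(s-1)^{p-1}$ in $\mathbb F_p[s]$. Thus $\overline{(mx^k)^p}=(\sigma-1)^{p-1}\overline m+k\,\overline{x^p}$, and this vanishes for some $m,k$ exactly when $\overline{x^p}\in(\sigma-1)^{p-1}B$.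

(b) Let $\psi\colon K\to\mathbb Z/p^2$ lift $\chi$. Then $\psi(M)\subseteq p\mathbb Z/p^2$, so $\psi|_M$ factors through $B$; it kills $(\sigma-1)B$ because the target is abelian, and $\psi(x^p)=p\psi(x)\ne0$. Conversely, if $\overline{x^p}\notin(\sigma-1)B$, choose a linear form $f$ on $B$ that vanishes on $(\sigma-1)B$ and has $f(\overline{x^p})=1$, and put $\psi(mx^i)=pf(\overline m)+i$ for $m\in M$, $i\in\mathbb Z$. This is well defined, since $mx^{pk}\cdot x^i$ and $m\cdot x^{pk+i}$ receive the same value $pf(\overline m)+pk+i$. It is a homomorphism, since $mx^i\cdot m'x^j=m(x^im'x^{-i})x^{i+j}$ and $f\sigma=f$, and it reduces to $\chi$.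
\end{proof}

For $p=2$ conditions (a) and (b) coincide. For odd $p$ there is room between $(\sigma-1)^{p-1}B$ and $(\sigma-1)B$.

\subsection{Massey products as representations}

Let $\mathbb U_n$ be the group of upper unitriangular $n\times n$ matrices over $\mathbb F_p$, with matrix units $E_{ij}$. The \emph{superdiagonal} of $g\in\mathbb U_n$ is $(g_{12},g_{23},\dots,g_{n-1,n})$; each entry $g\mapsto g_{i,i+1}$ is a homomorphism to $\mathbb F_p$.

\begin{lemma}\label{lem:matrices}
Let $a,b,c\in\mathrm H^1(G)$.
\begin{enumerate}
\item[(i)] $a\cup b=0$ if and only if there is a homomorphism $G\to\mathbb U_3$ with superdiagonal $(a,b)$.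
\item[(ii)] $0\in\langle a,b,c\rangle$ if and only if there is a homomorphism $G\to\mathbb U_4$ with superdiagonal $(a,b,c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
A map $\rho\colon G\to\mathbb U_n$ is a homomorphism if and only if $\rho_{ij}(gh)=\rho_{ij}(g)+\rho_{ij}(h)+\sum_{i<k<j}\rho_{ik}(g)\rho_{kj}(h)$ for $i<j$, that is,
\begin{equation}\label{eq:mult}
\partial\rho_{ij}=-\sum_{i<k<j}\rho_{ik}\cup\rho_{kj}.
\end{equation}
With $a_{ij}=(-1)^{j-i+1}\rho_{ij}$, which leaves the superdiagonal unchanged, this reads $\partial a_{ij}=\sum_k a_{ik}\cup a_{kj}$. For $n=3$ the cochain $a_{13}$ bounds $a\cup b$. For $n=4$ the cochains $a_{13},a_{24}$ form a defining system and $a_{14}$ bounds the cocycle that represents its value.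
\end{proof}

Commutators in $\mathbb U_n$ are computed from $[g,h]=I+(gh-hg)(hg)^{-1}$. The matrix $gh-hg$ vanishes on the diagonal and the superdiagonal, and right multiplication by $(hg)^{-1}$ does not change the next diagonal, so
\begin{equation}\label{eq:comm2}
[g,h]_{i,i+2}=g_{i,i+1}h_{i+1,i+2}-h_{i,i+1}g_{i+1,i+2}.
\end{equation}
In $\mathbb U_4$ let $\mathbb D$ be the subgroup of matrices $d=I+\alpha E_{13}+\beta E_{24}+\gamma E_{14}$ with zero superdiagonal. For $g\in\mathbb U_4$ we have $dg-gd=(\alpha g_{34}-\beta g_{12})E_{14}$, hence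
\begin{equation}\label{eq:comm3}
[d,g]=I+(\alpha g_{34}-\beta g_{12})E_{14}.
\end{equation}
In particular $\mathbb D$ is abelian.

\begin{example}\label{ex:simple}
(1) Let $G$ be free pro-$p$. Then $\mathrm H^2(G)=0$, so no Massey product is essential. Closed subgroups of $G$ are free, so their characters lift to $\mathbb Z/p^2$ and $G$ is Frattini-resistant by Lemma~\ref{lem:test}.

(2) Let $G=\mathbb Z_p^n$. Here $\Phi(H)=pH$, and $pH_1\subseteq pH_2$ implies $H_1\subseteq H_2$. Let $a\cup b=0=b\cup c$. If $b=0$, then $a_{13}=a_{24}=0$ has value $0$. If $b\neq0$, then Lemma~\ref{lem:matrices}(i) and \eqref{eq:comm2} give $a(g)b(h)=a(h)b(g)$ for all $g,h$, so $a=\alpha b$, and in the same way $c=\gamma b$, with $\alpha,\gamma\in\mathbb F_p$. Lift $b$ to $\tilde b\colon G\to\mathbb Z_p$; then $g\mapsto(I+\alpha E_{12}+E_{23}+\gamma E_{34})^{\tilde b(g)}$ has superdiagonal $(a,b,c)$, so $0\in\langle a,b,c\rangle$.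

(3) Let $G$ be the group of unitriangular $3\times3$ matrices over $\mathbb Z_p$, generated by $X=I+E_{12}$ and $Y=I+E_{23}$, with $Z=[X,Y]=I+E_{13}$ central. The open subgroup $H=\{g\mid g_{12}\equiv g_{13}\equiv0 \bmod p\}$ does not contain $Z$, but $Z^p=[X^p,Y]\in\Phi(H)$; so $\Phi(\langle Z\rangle)\subseteq\Phi(H)$ and $G$ is not Frattini-resistant. Let $a,b$ be the entries $g_{12},g_{23}$ modulo $p$. Reduction modulo $p$ shows $a\cup b=0$, and $g\mapsto(I+E_{12}+E_{23})^{g_{12}}$ shows $a\cup a=0$. A homomorphism $\rho$ with superdiagonal $(a,a,b)$ would have $\rho(Z)_{13}=0$ and $\rho(Z)_{24}=1$ by \eqref{eq:comm2}, hence $\rho([Z,X])=I-E_{14}\ne I$ by \eqref{eq:comm3}. So $\langle a,a,b\rangle$ is essential.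
\end{example}

The last computation works whenever a relation begins with a triple commutator, and it settles the cohomological half of Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{proposition}\label{prop:essential}
Let $p$ be any prime, let $G$ be $G_\infty$ or $G_0$, and let $a,b,c$ be dual to $x,y,z$. Then $\langle a,b,c\rangle$ is essential.
\end{proposition}

\begin{proof}
Send $x\mapsto I+E_{12}$, $y\mapsto I+E_{23}$ and all other generators to $I$. The relator is killed, since $z$ and the $u_i$ go to $I$, so $a\cup b=0$ by Lemma~\ref{lem:matrices}(i). Sending $y\mapsto I+E_{12}$, $z\mapsto I+E_{23}$ and the others to $I$ kills $[x,y]$ and the $u_i$, so $b\cup c=0$. Suppose that $\rho\colon G\to\mathbb U_4$ has superdiagonal $(a,b,c)$. Then $\rho(x),\rho(y),\rho(z)$ have superdiagonals $(1,0,0)$, $(0,1,0)$, $(0,0,1)$. By \eqref{eq:comm2}, $\rho([x,y])\in\mathbb D$ has $\alpha=1$, $\beta=0$, and by \eqref{eq:comm3}, $\rho([[x,y],z])=I+E_{14}$. For $G_0$ this is a contradiction. For $G_\infty$ all $\rho(u_i),\rho(v_i)$ lie in the abelian group $\mathbb D$, so the relator is again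 sent to $I+E_{14}\ne I$. By Lemma~\ref{lem:matrices}(ii), $0\notin\langle a,b,c\rangle$.
\end{proof}

\section{A group whose finitely generated subgroups are free}\label{sec:A}

That $F$ is free on a set converging to $1$ means: the set generates $F$, every open normal subgroup contains all but finitely many of its elements (so the infinite product in $r$ converges), and every map from the set to a finite $p$-group that sends almost all elements to $1$ extends uniquely to a homomorphism. We use three facts. A pro-$p$ group $K$ with $\mathrm H^2(K)=0$ is free \cite[I.4.2]{SerreGC}. Every closed subgroup $V$ of $F$ is free and has $\mathrm H^2(V)=0$. For a closed subgroup $K$ of a pro-$p$ group, $\mathrm H^2(K)=\varinjlim\mathrm H^2(U)$ over the open subgroups $U\supseteq K$, so every class on $K$ is the restriction of a class on some such $U$.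

The tail $\prod[u_i,v_i]$ was invisible in Proposition~\ref{prop:essential}. Its purpose is to write every class in $\mathrm H^2$ of an open subgroup through cup products, and in infinitely many ways; a finitely generated subgroup has only finitely many characters and cannot keep all these products alive. The next lemma recognizes when cup products span $\mathrm H^2$.

\begin{lemma}\label{lem:span}
Let $V$ be a pro-$p$ group with $\mathrm H^2(V)=0$, let $R$ be the closed normal subgroup of $V$ generated by a finite family $(r_t)_{t\in T}$, and let $U=V/R$. Suppose that for each $s\in T$ there is a homomorphism $\rho_s\colon V\to\mathbb U_3$ with $\rho_s(r_t)=I+\delta_{st}E_{13}$ for all $t\in T$, and let $(\mu_s,\nu_s)$ be its superdiagonal. Then $\mu_s,\nu_s$ are characters of $U$, and the classes $\mu_s\cup\nu_s$ span $\mathrm H^2(U)$.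
\end{lemma}

\begin{proof}
The kernels of $\mu_s,\nu_s$ are closed normal subgroups containing the $r_t$, hence $R$. Let $f_s=(\rho_s)_{13}$; then $\partial f_s=-\mu_s\cup\nu_s$ by \eqref{eq:mult}, and $f_s(r_t)=\delta_{st}$. Let $\theta$ be a $2$-cocycle on $U$. The cocycle identity gives $\theta(1,g)=\theta(g,1)=\theta(1,1)$, and subtracting the coboundary of a constant we may assume that these values are $0$. As $\mathrm H^2(V)=0$, the pullback of $\theta$ to $V$ is $\partial h$ for some cochain $h$ on $V$. Put
\[
h'=h-\sum_s h(r_s)f_s,\qquad \theta'=\theta+\sum_sh(r_s)\,\mu_s\cup\nu_s .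
\]
Then $h'(r_t)=0$ for all $t$, $\partial h'$ is the pullback of $\theta'$, and $\theta'(1,g)=\theta'(g,1)=0$. Hence $h'(vn)=h'(v)+h'(n)=h'(nv)$ for $v\in V$, $n\in R$. This shows that $h'|_R$ is a homomorphism, and, applied to $vn=(vnv^{-1})v$, that $h'(vnv^{-1})=h'(n)$. So $\ker h'|_R$ is a closed normal subgroup of $V$ containing the $r_t$, whence $h'|_R=0$. Then $h'$ is constant on cosets of $R$ and defines a cochain on $U$ with coboundary $\theta'$. Thus $[\theta]=-\sum_sh(r_s)\,\mu_s\cup\nu_s$.
\end{proof}

Let $K\le G_\infty$ be finitely generated. The case $U=G_\infty$ shows the whole idea. Let $\mu_i,\nu_i$ be dual to $u_i,v_i$. Since $\mathrm H^1(K)$ is finite, there are $i\ne i'$ with $\mu_i|_K=\mu_{i'}|_K$. Define $\rho\colon F\to\mathbb U_3$ by $u_i\mapsto I+E_{12}$, $u_{i'}\mapsto I-E_{12}$, $v_i\mapsto I+E_{23}$, all other generators to $I$. Only the factor $[u_i,v_i]$ of $r$ survives, so $\rho(r)=I+E_{13}$. By Lemma~\ref{lem:span}, $\mathrm H^2(G_\infty)$ is spanned by $(\mu_i-\mu_{i'})\cup\nu_i$, which restricts to $0$ on $K$.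

For a general open subgroup $U$ there is one relator $trt^{-1}$ for each coset, and we need homomorphisms on the preimage $V$ of $U$ with prescribed values on the elements $tu_jt^{-1}$ and $tv_jt^{-1}$. We obtain them from the universal property of $F$ itself, by mapping $F$ to a wreath product.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K\le G_\infty$ be finitely generated and $U\supseteq K$ open. We show that restriction $\mathrm H^2(U)\to\mathrm H^2(K)$ is zero. Then $\mathrm H^2(K)=0$, so $K$ is free; its characters lift to $\mathbb Z/p^2$, so $G_\infty$ is Frattini-resistant by Lemma~\ref{lem:test}; and Proposition~\ref{prop:essential} completes the proof.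

\emph{Relators of $U$.} Let $V$ be the preimage of $U$ in $F$ and $W$ the largest normal subgroup of $F$ contained in $V$. Then $W$ is open and $R\subseteq W$. Choose $n$ with $u_j,v_j\in W$ for all $j\ge n$, and let $F_n$ be generated by $x,y,z$ and the $u_j,v_j$ with $j<n$. The closed subgroup $WF_n$ contains all generators, so $F=WF_n=VF_n$, and there is a finite set $T\subset F_n$ with $F=\bigsqcup_{t\in T}Vt$. Every conjugate of $r$ in $F$ is a $V$-conjugate of some $r_t=trt^{-1}$, so the $r_t$ generate $R$ as a closed normal subgroup of $V$. Write $r=r'q$ with $r'\in F_n$ and $q=\prod_{j\ge n}[u_j,v_j]\in W$; then $r'=rq^{-1}\in W$.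

\emph{Homomorphisms on $V$.} Let $Q$ be a finite $p$-group and $P$ the group of functions $V\backslash F\to Q$ under pointwise multiplication, with $F$ acting by $(g\cdot h)(Vg')=h(Vg'g)$. The normal subgroup $W\subseteq V$ acts trivially. Choose elements $D(u_j),D(v_j)\in P$ for $j\ge n$, almost all trivial, and let $D$ be trivial on the other generators. Sending each generator $g$ to $(D(g),gW)$ defines a homomorphism from $F$ to the finite $p$-group $P\rtimes F/W$. Its first component is the unique continuous map $D\colon F\to P$ with the given values and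
\[
D(gg')=D(g)\cdot\bigl(g\cdot D(g')\bigr).
\]
Put $\rho(v)=D(v)(V)$ for $v\in V$. Then $\rho(vv')=D(v)(V)\cdot D(v')(Vv)=\rho(v)\rho(v')$, so $\rho\colon V\to Q$ is a homomorphism. The elements on which $D$ is trivial form a closed subgroup, which contains $F_n$; hence $D(r')=1$ and $D(tgt^{-1})=t\cdot D(g)$ for $t\in T$, $g\in F$. On $W$ the map $D$ is a homomorphism, so $D(r)=D(q)=\prod_{j\ge n}[D(u_j),D(v_j)]$. Therefore
\begin{equation}\label{eq:rt}
\rho(r_t)=D(r)(Vt)=\prod_{j\ge n}\bigl[D(u_j)(Vt),\,D(v_j)(Vt)\bigr].
\end{equation}

\emph{Characters.} Fix $s\in T$. For $i\ge n$ take $Q=\mathbb F_p$, let $D_i(u_i)$ be the indicator function of the coset $Vs$, and let $D_i$ vanish on all other generators. The resulting character $\mu_i$ of $V$ kills every $r_t$ by \eqref{eq:rt}, so $\mu_i\in\mathrm H^1(U)$. As $K$ is finitely generated, $\mathrm H^1(K)$ is finite, and there are $i\neq i'$, both $\ge n$, with $\mu_i|_K=\mu_{i'}|_K$.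

\emph{Cup products.} Now take $Q=\mathbb U_3$, let $D(u_i),D(u_{i'}),D(v_i)$ have the values $I+E_{12}$, $I-E_{12}$, $I+E_{23}$ at $Vs$ and the value $I$ at the other cosets, and let $D$ be trivial on the other generators. The resulting $\rho_s\colon V\to\mathbb U_3$ satisfies $\rho_s(r_t)=I+\delta_{st}E_{13}$ by \eqref{eq:rt}. The $(1,2)$-entry of $D$ obeys the same product rule as $D_i-D_{i'}$ and has the same values on the generators, so the two agree and $(\rho_s)_{12}=\mu_i-\mu_{i'}$ vanishes on $K$.

Doing this for each $s\in T$ and applying Lemma~\ref{lem:span}, we find that $\mathrm H^2(U)$ is spanned by cup products whose first factor vanishes on $K$.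
\end{proof}

\section{The group $\langle x,y,z\mid[[x,y],z]\rangle$ for odd $p$}\label{sec:B}

Put $w=[x,y]$. By Proposition~\ref{prop:essential} it remains to show that $G_0$ is Frattini-resistant for $p\ge3$.

\subsection{Why $\mathbb Z/p^2$ is not enough}

\begin{example}\label{ex:nolift}
Let $p$ be any prime. The assignment $x,z\mapsto I+E_{12}$, $y\mapsto I+E_{23}$ sends $w$ to the central element $I+E_{13}$, so it defines $\rho\colon G_0\to\mathbb U_3$. On $U=\ker\rho_{12}$, of index $p$, the entry $\chi=\rho_{13}|_U$ is a character by \eqref{eq:mult}, and $\chi(w)=1$. Let $y_i=x^iyx^{-i}$ and $w_i=x^iwx^{-i}=y_{i+1}y_i^{-1}$. Then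
\[
w_{p-1}\cdots w_1w_0=y_py_0^{-1}=[x^p,y],\qquad w_i=(x^iz^{-i})\,w\,(x^iz^{-i})^{-1},
\]
with $x^p$, $y$, $x^iz^{-i}\in U$. Every homomorphism $\psi\colon U\to\mathbb Z/p^2$ therefore satisfies $p\,\psi(w)=0$, so $\chi$ does not lift to $\mathbb Z/p^2$. For $p=2$, Lemmas~\ref{lem:powers} and~\ref{lem:gap} turn this into the statement that $G_0$ is not Frattini-resistant.
\end{example}

The example says what a better test group must allow: a product of $p$ conjugates of an element outside $J$ should be able to equal a commutator, although the $p$-th power of the element is nontrivial.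

\subsection{A test group of order $p^p$}

Lemma~\ref{lem:gap} suggests a cyclic module on which $(s-1)^{p-1}$ vanishes, extended by an element $X$ with $X^p\neq1$. Let
\[
J=\mathbb F_p[s]/\bigl((s-1)^{p-1}\bigr),\qquad J'=(s-1)J,\qquad\omega=(s-1)^{p-2}\in J .
\]
On $J$ we have $s^p-1=(s-1)^p=0$ and $\sum_{i=0}^{p-1}s^i=(s-1)^{p-1}=0$. Since $X$ commutes with $X^p$, the element $X^p$ has to be fixed by $s$, and the fixed elements of $J$ are the multiples of $\omega\ne0$. So let $X$ generate an infinite cyclic group acting on $J$ as $s$, and let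
\[
E=(J\rtimes\langle X\rangle)/\langle X^p\omega^{-1}\rangle .
\]
Both $X^p$ and $\omega$ are central in $J\rtimes\langle X\rangle$, and $\langle X^p\omega^{-1}\rangle$ meets $J$ trivially. So $J$ embeds in $E$, every element of $E$ is uniquely $jX^k$ with $j\in J$, $0\le k<p$, and $|E|=p^p$. We write the module $J$ additively and the group $E$ multiplicatively:
\[
jX^k\cdot j'X^{k'}=(j+s^kj')X^{k+k'},\qquad X^p=\omega .
\]
The homomorphism $\varepsilon\colon E\to\mathbb F_p$, $jX^k\mapsto k$, has kernel $J$, and an element $g$ with $\varepsilon(g)=k$ acts on $J$ by conjugation as $s^k$. For $1\le k\le p-1$,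
\[
(jX^k)^p=\Bigl(\sum_{i=0}^{p-1}s^{ki}j\Bigr)X^{kp}=k\omega\ne0,
\]
so $E$ is a test group. For such $k$ the factor $1+s+\dots+s^{k-1}$ of $s^k-1$ is $k$ plus a nilpotent element, hence a unit of the ring $J$, and
\begin{equation}\label{eq:unit}
(s^k-1)J=J'\qquad(1\le k\le p-1).
\end{equation}

Now we use $p\ge3$, for the only time: it gives $\omega\in J'$. As $s$ acts trivially on $J/J'$, the map $jX^k\mapsto j+J'$ is a homomorphism on $J\rtimes\langle X\rangle$; it kills $X^p\omega^{-1}$ and so induces $\kappa\colon E\to J/J'\cong\mathbb F_p$, with $\ker\varepsilon\cap\ker\kappa=J'$. In particular $J'$ is normal in $E$. (For $p=2$ one gets $J=\mathbb F_2$, $J'=0$, $E=\mathbb Z/4$, and there is no $\kappa$.) Put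
\[
\mathcal K=\{1\}\cup\{g\in E\mid\varepsilon(g)\ne0,\ \kappa(g)=0\}=\{1\}\cup\bigcup_{k=1}^{p-1}J'X^k .
\]
\begin{enumerate}
\item[(K1)] $\mathcal K$ is stable under conjugation in $E$ and under inversion, because $\varepsilon$ and $\kappa$ are homomorphisms to abelian groups.
\item[(K2)] For each $k\in\mathbb F_p$ the set $\mathcal K\cap\varepsilon^{-1}(k)$ is a single $J$-conjugacy class. For $k=0$ it is $\{1\}$. For $k\ne0$ it is $J'X^k$, and $jX^kj^{-1}=((1-s^k)j)X^k$ runs through $J'X^k$ by \eqref{eq:unit}.
\end{enumerate}
Thus $\mathcal K$ is a rule that attaches to each $k\in\mathbb F_p$ a lift, canonical up to conjugation by $J$. In $\mathbb Z/p^2$ such a rule is useless, because $p$ copies of the lift of $1$ do not add up to $0$. In $E$ the error lies in $J'$ and can be absorbed. For $p=3$ we have $\omega=s-1$, so $XXX=\omega\neq0$, but the conjugate $(1-s)X$ of $X$ satisfies $(1-s)X\cdot X\cdot X=(1-s)+\omega=0$. The following lemma is the general form of this computation.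

\begin{lemma}\label{lem:surface}
Let $h\ge0$, $m\ge1$,
\[
\Sigma=\Bigl\langle\alpha_1,\beta_1,\dots,\alpha_h,\beta_h,d_1,\dots,d_m\ \Big|\ \prod_{j=1}^h[\alpha_j,\beta_j]\cdot d_1\cdots d_m=1\Bigr\rangle
\]
as a discrete group, and let $\chi\colon\Sigma\to\mathbb F_p$ be a homomorphism. Then there is a homomorphism $\varphi\colon\Sigma\to E$ with $\varepsilon\varphi=\chi$ and $\varphi(d_i)\in\mathcal K$ for all $i$.
\end{lemma}

\begin{proof}
If $\chi=0$ let $\varphi$ be trivial. Let $\chi\ne0$. Choose $\hat\alpha_j,\hat\beta_j\in E$ and $\hat d_i\in\mathcal K$ whose images under $\varepsilon$ are the values of $\chi$ on the corresponding generators, and let $\Pi=\prod_j[\hat\alpha_j,\hat\beta_j]\cdot\hat d_1\cdots\hat d_m$. Then $\varepsilon(\Pi)=0$ because $\chi$ kills the relator, and $\kappa(\Pi)=\sum_i\kappa(\hat d_i)=0$. So $\Pi\in J'$. We change one choice to reach $\Pi=1$.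

Suppose that $\chi(d_i)\ne0$ for some $i$, and write $\Pi=Q\hat d_iQ'$. The element $u=Q^{-1}\Pi^{-1}Q$ lies in $J'$, so $u\hat d_i\in\mathcal K$ and $\varepsilon(u\hat d_i)=\chi(d_i)$. Replacing $\hat d_i$ by $u\hat d_i$ gives $Qu\hat d_iQ'=\Pi^{-1}\Pi=1$.

Suppose that $\chi(d_i)=0$ for all $i$. Then all $\hat d_i=1$, and $\Pi$ is the sum of the commutators $[\hat\alpha_j,\hat\beta_j]$ in the abelian group $J$. Some $\chi(\alpha_j)$ or $\chi(\beta_j)$ equals $k\ne0$. If $\chi(\alpha_j)=k$, then for $u\in J$
\[
[\hat\alpha_j,u\hat\beta_j]=(\hat\alpha_ju\hat\alpha_j^{-1})\,[\hat\alpha_j,\hat\beta_j]\,u^{-1}=[\hat\alpha_j,\hat\beta_j]+(s^k-1)u .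
\]
If $\chi(\beta_j)=k$, then $[u\hat\alpha_j,\hat\beta_j]=[\hat\beta_j,u\hat\alpha_j]^{-1}=[\hat\alpha_j,\hat\beta_j]-(s^k-1)u$ by the same formula. In both cases \eqref{eq:unit} provides $u$ that cancels $\Pi$, and $\varepsilon$-values are unchanged.
\end{proof}

\subsection{Lifting characters of the discrete group}

Subgroups of $G_0$ are hard to describe directly, but the discrete group $\Gamma=\langle x,y,z\mid[[x,y],z]\rangle$ is an amalgam
\[
\Gamma=\Lambda*_CA,\qquad\Lambda=\langle x,y\rangle\ \text{free},\qquad C=\langle w\rangle,\qquad A=\langle w\rangle\times\langle z\rangle\cong\mathbb Z^2,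
\]
the fundamental group of a one-holed torus whose boundary is glued to a circle in a torus. A subgroup of finite index is assembled from surfaces with boundary and tori. A lift chosen on each piece must agree, up to a suitable conjugation, with its neighbors on the common circles; the rule $\mathcal K$ guarantees this in advance.

\begin{proposition}\label{prop:discrete}
Let $p\ge3$. For every subgroup $\Delta\le\Gamma$ of finite index and every homomorphism $\chi\colon\Delta\to\mathbb F_p$ there is a homomorphism $\varphi\colon\Delta\to E$ with $\varepsilon\varphi=\chi$.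
\end{proposition}

\begin{proof}
\emph{The decomposition of $\Delta$.} We recall the structure theorem for groups acting on trees \cite[I.5]{SerreTrees}. The group $\Gamma$ acts on the tree $\mathcal T$ with vertex set $\Gamma/\Lambda\sqcup\Gamma/A$ and edge set $\Gamma/C$, the edge $\gamma C$ going from $\gamma\Lambda$ to $\gamma A$. The graph $Y=\Delta\backslash\mathcal T$ is finite and connected. Choose a maximal subtree $Y_0$ of $Y$ and lift it to a subtree of $\mathcal T$; this gives a lift $\tilde v$ of each vertex $v$. For an edge $e$ of $Y$ from $v$ to $v'$ choose a lift $\tilde e$ that starts at $\tilde v$ and an element $t_e\in\Delta$ that carries the endpoint of $\tilde e$ to $\tilde v'$; for $e$ in $Y_0$ take $\tilde e$ in the lifted subtree and $t_e=1$. Let $\Delta_v,\Delta_e$ be the stabilizers of $\tilde v,\tilde e$ in $\Delta$, so $\Delta_e\le\Delta_v$ and $t_e\Delta_et_e^{-1}\le\Delta_{v'}$. The theorem says that $\Delta$ is generated by the $\Delta_v$ and the $t_e$, and that homomorphisms $\varphi_v\colon\Delta_v\to E$ and elements $T_e\in E$ come from a homomorphism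 $\varphi\colon\Delta\to E$, with $\varphi|_{\Delta_v}=\varphi_v$ and $\varphi(t_e)=T_e$, provided that $T_e=1$ for $e$ in $Y_0$ and
\begin{equation}\label{eq:edge}
T_e\,\varphi_v(g)\,T_e^{-1}=\varphi_{v'}(t_egt_e^{-1})\qquad(g\in\Delta_e)
\end{equation}
for every edge $e$ from $v$ to $v'$. Edge stabilizers in $\Delta$ have finite index in conjugates of $C$, so they are infinite cyclic. Call an element of $\Delta_v$ \emph{peripheral} if it generates the stabilizer in $\Delta$ of an edge of $\mathcal T$ at $\tilde v$, and call $\varphi_v\colon\Delta_v\to E$ \emph{good} if $\varepsilon\varphi_v=\chi|_{\Delta_v}$ and $\varphi_v$ maps peripheral elements into $\mathcal K$. By (K1), the conjugate of a good homomorphism by an element of $J$ is good.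

\emph{Gluing.} Suppose that each $\Delta_v$ has a good $\varphi_v$. Let $e$ go from $v$ to $v'$ and let $g_e$ generate $\Delta_e$; it is enough to check \eqref{eq:edge} for $g=g_e$. The element $g_e$ is peripheral in $\Delta_v$, and $g_e'=t_eg_et_e^{-1}$ is peripheral in $\Delta_{v'}$, since it generates the stabilizer of the edge $t_e\tilde e$ at $\tilde v'$. So $\varphi_v(g_e)$ and $\varphi_{v'}(g_e')$ lie in $\mathcal K$, and both have $\varepsilon$-value $\chi(g_e)$. First treat $Y_0$. Fix a root and go through the other vertices in order of increasing distance. Each is joined to the part already treated by exactly one edge $e$ of $Y_0$; by (K2) the two images of $g_e$ are $J$-conjugate, and conjugating the homomorphism at the new vertex by an element of $J$ makes them equal. Then \eqref{eq:edge} holds on $Y_0$ with $T_e=1$. For $e$ not in $Y_0$ take any $T\in E$ with $\varepsilon(T)=\chi(t_e)$. By (K1), $T\varphi_v(g_e)T^{-1}\in\mathcal K$, and by (K2) some $j\in J$ conjugates it to $\varphi_{v'}(g'_e)$. Put $T_e=jT$. The resulting $\varphi$ satisfies $\varepsilon\varphi=\chi$ on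 generators.

It remains to find good homomorphisms. If $\tilde v$ is $\gamma A$ or $\gamma\Lambda$, conjugation by $\gamma^{-1}$ identifies $\Delta_v$ with a subgroup $A'\le A$ or $\Lambda'\le\Lambda$ of finite index; we transport $\chi$ along this identification.

\emph{Tori.} The edges at the vertex $A$ are the cosets $gC$ with $g\in A$, and all have stabilizer $C$ in $\Gamma$ because $A$ is abelian. So the peripheral elements are $w^{\pm n}$, where $A'\cap C=\langle w^n\rangle$. The quotient $A'/\langle w^n\rangle$ embeds with finite index in $A/C\cong\mathbb Z$, hence $A'=\langle w^n\rangle\times\langle z'\rangle$ for some $z'$. Let $k,l\in\{0,\dots,p-1\}$ represent $\chi(w^n)$ and $\chi(z')$. The elements $X^k$ and $X^l$ commute and $X^k\in\mathcal K$, so $w^n\mapsto X^k$, $z'\mapsto X^l$ is good.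

\emph{Surfaces.} The edges at the vertex $\Lambda$ are the cosets $\lambda C$ with $\lambda\in\Lambda$, so the peripheral elements are the generators of the groups $\Lambda'\cap\lambda C\lambda^{-1}$. Write $\Lambda=\pi_1(S)$, where $S$ is a compact oriented torus with one boundary circle, which carries the base point and represents $w$. Then $\Lambda'=\pi_1(S')$ for a finite connected covering $S'\to S$, and $S'$ is a compact oriented surface with $m\ge1$ boundary circles. So $\Lambda'$ has a presentation as in Lemma~\ref{lem:surface} with $d_i$ freely homotopic to the $i$-th boundary circle. The fiber over the base point is $\Lambda'\backslash\Lambda$. The boundary circle of $S'$ through the point $\Lambda'\lambda$ covers $\partial S$ with degree the least $n\ge1$ such that $\Lambda'\lambda w^n=\Lambda'\lambda$, and the loop $\lambda w^n\lambda^{-1}$ in $S'$ runs to that point, once around the circle, and back. This element generates $\Lambda'\cap\lambda C\lambda^{-1}$. Hence every peripheral element is conjugate in $\Lambda'$ to some $d_i^{\pm1}$, and by (K1) the homomorphism of Lemma~\ref{lem:surface}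 is good.
\end{proof}

\subsection{From $\Gamma$ to $G_0$}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $G_0$ is the pro-$p$ completion of $\Gamma$: the natural map $\iota\colon\Gamma\to G_0$ has dense image, and every homomorphism from $\Gamma$ to a finite $p$-group factors through $\iota$. Let $K\le G_0$ be closed and $\chi$ a character of $K$. We lift $\chi$ to $E$; then Lemma~\ref{lem:test} and Proposition~\ref{prop:essential} give the theorem.

First extend $\chi$ to an open subgroup. As $\ker\chi$ is open in $K$, there is an open normal subgroup $W_0$ of $G_0$ with $W_0\cap K\subseteq\ker\chi$. Then $\chi$ factors through $K/(K\cap W_0)\cong KW_0/W_0$ and defines a character $\chi_U$ of $U=KW_0$ that extends $\chi$. Let $\Delta=\iota^{-1}(U)$, and let $\varphi\colon\Delta\to E$ lift $\chi_U\iota$, by Proposition~\ref{prop:discrete}.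

To extend $\varphi$ to $U$ we need a normal subgroup of $\Gamma$ of $p$-power index inside $\ker\varphi$. The subgroup $\Delta_0=\iota^{-1}(W_0)\subseteq\Delta$ is normal in $\Gamma$ with $\Gamma/\Delta_0\cong G_0/W_0$ a finite $p$-group, and $\Delta_1=\Delta_0\cap\ker\varphi$ is normal in $\Delta_0$ with quotient a finite $p$-group. The conjugates of $\Delta_1$ in $\Gamma$ are finite in number and each is normal of $p$-power index in $\Delta_0$. So their intersection $\Delta_2$ is normal in $\Gamma$, and $\Gamma/\Delta_2$ is a finite $p$-group. Let $\pi\colon G_0\to\Gamma/\Delta_2$ be the homomorphism for which $\pi\iota$ is the projection. Since $U$ is open, $\iota(\Delta)=\iota(\Gamma)\cap U$ is dense in $U$, so $\pi(U)=\Delta/\Delta_2$. As $\varphi$ kills $\Delta_2$, composing $\pi|_U$ with the map $\Delta/\Delta_2\to E$ induced by $\varphi$ gives $\hat\varphi\colon U\to E$ with $\hat\varphi\iota=\varphi$ on $\Delta$. The characters $\varepsilon\hat\varphi$ and $\chi_U$ agree on the dense subgroup $\iota(\Delta)$, hence on $U$, and $\hat\varphi|_K$ lifts $\chi$.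
\end{proof}

\section{The prime $2$}\label{sec:C}

Let $p=2$; signs disappear in $\mathbb F_2$. For characters $a,b$ with pointwise product $ab$,
\begin{equation}\label{eq:ab}
\partial(ab)(g,h)=a(g)b(h)+b(g)a(h),\qquad\text{that is,}\qquad\partial(ab)=a\cup b+b\cup a,
\end{equation}
so $a\cup b=b\cup a$ in $\mathrm H^2$. What is special for $p=2$ is that cup product with a character is controlled by its kernel, through an exact sequence that we now recall.

\subsection{Corestriction}

Let $L$ be an open subgroup of index $2$ in a pro-$2$ group $U$, let $s\in U\smallsetminus L$, and let the coefficients be $\mathbb Z/2$ or $\mathbb Z/4$ with trivial action, so that $\mathrm H^1$ consists of homomorphisms. The corestriction (transfer) of $\eta\in\mathrm H^1(L,-)$ is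
\begin{equation}\label{eq:cor}
(\operatorname{cor}_{L\to U}\eta)(u)=\eta(u)+\eta(sus^{-1})\quad(u\in L),\qquad(\operatorname{cor}_{L\to U}\eta)(g)=\eta(g^2)\quad(g\notin L).
\end{equation}
We write $\operatorname{res}_L$ for restriction to $L$.
\begin{enumerate}
\item[(C1)] $\operatorname{cor}_{L\to U}\operatorname{res}_L=2$, by \eqref{eq:cor}.
\item[(C2)] If $L_1\ne L_2$ have index $2$ in $U$ and $H=L_1\cap L_2$, then $\operatorname{cor}_{H\to L_2}\operatorname{res}_H=\operatorname{res}_{L_2}\operatorname{cor}_{L_1\to U}$ on $\mathrm H^1(L_1,-)$. Indeed, take $s\in L_2\smallsetminus L_1$; both sides send $u\in H$ to $\eta(u)+\eta(sus^{-1})$ and $g\in L_2\smallsetminus H$ to $\eta(g^2)$.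
\item[(C3)] Corestriction is defined for all open subgroups and is transitive: $\operatorname{cor}_{H\to U}=\operatorname{cor}_{L\to U}\operatorname{cor}_{H\to L}$ for $H\le L\le U$.
\item[(C4)] If $L=\ker\ell$ with $0\ne\ell\in\mathrm H^1(U)$, then
\[
\mathrm H^1(U)\xrightarrow{\ \operatorname{res}\ }\mathrm H^1(L)\xrightarrow{\ \operatorname{cor}\ }\mathrm H^1(U)\xrightarrow{\ \ell\,\cup\ }\mathrm H^2(U)\xrightarrow{\ \operatorname{res}\ }\mathrm H^2(L)
\]
is exact, and the first map has kernel $\{0,\ell\}$.
\item[(C5)] Let $\tau\colon\mathrm H^1(-,\mathbb Z/2)\to\mathrm H^1(-,\mathbb Z/4)$ be induced by $\mathbb Z/2\cong2\mathbb Z/4$. It is injective, its image is the kernel of reduction modulo $2$, it commutes with restriction and corestriction, and $2\tilde f=\tau(f)$ if $\tilde f$ reduces to $f$.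
\end{enumerate}
Fact (C4) is the long exact sequence of $0\to\mathbb F_2\to\operatorname{Ind}_L^U\mathbb F_2\to\mathbb F_2\to0$, where the middle term is the module of functions on the two cosets, the first map is the inclusion of constants and the second is the sum of the values. Shapiro's lemma identifies the cohomology of the middle term with that of $L$, and the induced maps with restriction and corestriction. If $\delta$ is the indicator function of the coset $L$, then $g\delta-\delta$ is the constant $\ell(g)$. So the connecting maps send $1\in \mathrm H^0(U)$ to $\ell$, and $e\in\mathrm H^1(U)$ to the class of $(g,h)\mapsto e(h)(g\delta-\delta)=\ell(g)e(h)$.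

\subsection{Reduction to a corestriction}

Let $G$ be a pro-$2$ group and $a,b,c\in\mathrm H^1(G)$ with $a\cup b=0=b\cup c$. Over $\mathbb F_2$, the characters $a,c$ are linearly dependent exactly if $a=0$, $c=0$ or $a=c$, and these cases need no hypothesis on $G$.

\begin{lemma}\label{lem:degenerate}
If $a$ and $c$ are linearly dependent, then $0\in\langle a,b,c\rangle$.
\end{lemma}

\begin{proof}
If $a=0$ take $a_{13}=0$, and if $c=0$ take $a_{24}=0$; the value is $0$. Let $a=c$. Choose $f$ with $\partial f=a\cup b$. By \eqref{eq:ab}, $f'=f+ab$ has $\partial f'=b\cup a$, so $(f,f')$ is a defining system. Using $f(gh)=f(g)+f(h)+a(g)b(h)$ and $a(g)^2=a(g)$,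
\begin{align*}
\partial(af)(g,h)&=a(g)f(g)+a(h)f(h)+\bigl(a(g)+a(h)\bigr)\bigl(f(g)+f(h)+a(g)b(h)\bigr)\\
&=a(g)f(h)+f(g)a(h)+a(g)b(h)+a(g)a(h)b(h).
\end{align*}
Hence $a\cup f'+f\cup a=a\cup f+a\cup(ab)+f\cup a=\partial(af)+a\cup b=\partial(af+f)$.
\end{proof}

Now let $a,c$ be independent, and put
\[
L_a=\ker a,\qquad L_c=\ker c,\qquad N=\ker(a+c),\qquad H=L_a\cap L_c .
\]
These are three distinct subgroups of index $2$, and $H$, of index $4$, is the intersection of any two of them. By (C4), the assumptions $a\cup b=0$ and $c\cup b=0$ say that $b$ is a corestriction from $L_a$ and a corestriction from $L_c$. The Massey product asks for both at once.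

\begin{lemma}\label{lem:fromH}
If $b=\operatorname{cor}_{H\to G}\xi$ for some $\xi\in\mathrm H^1(H)$, then $0\in\langle a,b,c\rangle$.
\end{lemma}

\begin{proof}
Let $\eta=\operatorname{cor}_{H\to L_a}\xi$, so $\operatorname{cor}_{L_a\to G}\eta=b$ by (C3). Fix $s\in G\smallsetminus L_a$. By \eqref{eq:cor}, $b(u)=\eta(u)+\eta(sus^{-1})$ for $u\in L_a$ and $b(s)=\eta(s^2)$. Define $f(u)=f(us)=\eta(u)$ for $u\in L_a$. We claim that $f(gh)=f(g)+f(h)+a(g)b(h)$. Let $u,u'\in L_a$. For $g=u$ and $h\in\{u',u's\}$ both sides are $\eta(u)+\eta(u')$. For $g=us$,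
\begin{align*}
f(us\cdot u')&=f(u\cdot su's^{-1}\cdot s)=\eta(u)+\eta(su's^{-1})=\eta(u)+\eta(u')+b(u'),\\
f(us\cdot u's)&=f(u\cdot su's^{-1}\cdot s^2)=\eta(u)+\eta(su's^{-1})+\eta(s^2)=\eta(u)+\eta(u')+b(u's).
\end{align*}
So $\partial f=a\cup b$. Choose $f'$ with $\partial f'=b\cup c$ and let $\theta=[a\cup f'+f\cup c]\in\langle a,b,c\rangle$. On $L_a$ we have $a=0$ and $f=\eta$, so $\operatorname{res}_{L_a}\theta=\eta\cup c|_{L_a}$. This vanishes by (C4) for $H=\ker(c|_{L_a})\le L_a$, because $\eta$ is a corestriction from $H$. By (C4) for $L_a\le G$, $\theta=a\cup e$ with $e\in\mathrm H^1(G)$. The defining system $(f,f'+e)$ has value $\theta+a\cup e=0$.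
\end{proof}

\subsection{The role of $\mathbb Z/4$}

We must produce a character $\xi$ of $H$ from $\beta$ on $L_a$ and $\gamma$ on $L_c$. Modulo $2$ one only learns that $\operatorname{res}_H\beta+\operatorname{res}_H\gamma$ is a restriction from $N$. With lifts to $\mathbb Z/4$ the same relation leaves a remainder in $2\mathbb Z/4$, and this remainder is $\xi$.

\begin{lemma}\label{lem:claim}
Suppose that every character of $G$, $L_a$, $L_c$ and $N$ lifts to $\mathbb Z/4$. Then $b=\operatorname{cor}_{H\to G}\xi$ for some $\xi\in\mathrm H^1(H)$.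
\end{lemma}

\begin{proof}
By (C4), $b=\operatorname{cor}_{L_a\to G}\beta=\operatorname{cor}_{L_c\to G}\gamma$ with $\beta\in\mathrm H^1(L_a)$, $\gamma\in\mathrm H^1(L_c)$. Choose lifts $\tilde\beta,\tilde\gamma$ to $\mathbb Z/4$.

\emph{Matching the corestrictions modulo $4$.} The difference $\operatorname{cor}\tilde\beta-\operatorname{cor}\tilde\gamma$ reduces to $b-b=0$, so it equals $\tau(y)$ with $y\in\mathrm H^1(G)$. If $\tilde y$ lifts $y$, then $\tau(y)=2\tilde y=\operatorname{cor}\operatorname{res}_{L_a}\tilde y$ by (C5) and (C1). Replace $\tilde\beta$ by $\tilde\beta-\operatorname{res}_{L_a}\tilde y$ and $\beta$ by its reduction; by (C1) we still have $\operatorname{cor}\beta=b$, and now $\operatorname{cor}\tilde\beta=\operatorname{cor}\tilde\gamma$. Call this class $\tilde b$.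

\emph{Finding $\xi$.} Let $\tilde\zeta=\operatorname{res}_H\tilde\beta-\operatorname{res}_H\tilde\gamma$, with reduction $\zeta=\operatorname{res}_H\beta+\operatorname{res}_H\gamma$. By (C2) for the pairs $(L_a,N)$ and $(L_c,N)$, $\operatorname{cor}_{H\to N}\tilde\zeta=\operatorname{res}_N\tilde b-\operatorname{res}_N\tilde b=0$. Reducing modulo $2$ and using (C4) for $H\le N$, we get $\phi\in\mathrm H^1(N)$ with $\operatorname{res}_H\phi=\zeta$. Let $\tilde\phi$ lift $\phi$. Then $\tilde\zeta-\operatorname{res}_H\tilde\phi$ reduces to $0$, so it equals $\tau(\xi)$ with $\xi\in\mathrm H^1(H)$. Applying $\operatorname{cor}_{H\to N}$ gives $-2\tilde\phi=\tau(\operatorname{cor}_{H\to N}\xi)$, and $-2\tilde\phi=2\tilde\phi=\tau(\phi)$. Since $\tau$ is injective, $\phi=\operatorname{cor}_{H\to N}\xi$, so $\operatorname{cor}_{N\to G}\phi=\operatorname{cor}_{H\to G}\xi$ by (C3).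

\emph{Comparing with $b$.} Apply $\operatorname{cor}_{H\to L_a}$ to $\operatorname{res}_H\beta+\operatorname{res}_H\gamma=\operatorname{res}_H\phi$. By (C1) and (C2) the left side becomes $2\beta+\operatorname{res}_{L_a}\operatorname{cor}_{L_c\to G}\gamma=\operatorname{res}_{L_a}b$, and the right side becomes $\operatorname{res}_{L_a}\operatorname{cor}_{N\to G}\phi=\operatorname{res}_{L_a}\operatorname{cor}_{H\to G}\xi$. So $b-\operatorname{cor}_{H\to G}\xi\in\{0,a\}$ by (C4). Applying $\operatorname{cor}_{H\to L_c}$ instead, the left side becomes $\operatorname{res}_{L_c}\operatorname{cor}_{L_a\to G}\beta+2\gamma=\operatorname{res}_{L_c}b$ and the right side $\operatorname{res}_{L_c}\operatorname{cor}_{H\to G}\xi$, so $b-\operatorname{cor}_{H\to G}\xi\in\{0,c\}$. As $a\ne c$, the difference is $0$.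
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The first statement follows from Lemmas~\ref{lem:degenerate}, \ref{lem:fromH} and~\ref{lem:claim}. Let $G$ be a finitely generated Frattini-resistant pro-$2$ group, $U\le G$ open, and $\chi$ a nonzero character of $U$. Then $U$ is finitely generated, so Lemma~\ref{lem:powers} gives $g^2\notin\Phi(\ker\chi)$ for all $g\in U\smallsetminus\ker\chi$. For $p=2$ the two conditions of Lemma~\ref{lem:gap} are the same, so $\chi$ lifts to $\mathbb Z/4$.
\end{proof}

\begin{remark}
Finite generation enters only in the last step: Frattini-resistance constrains finitely generated subgroups, while Lemma~\ref{lem:claim} needs lifts on open ones. The group $G_\infty$ for $p=2$ shows that the two can differ. All characters of its finitely generated subgroups lift to $\mathbb Z/4$, but by Theorems~\ref{thm:A} and~\ref{thm:C} some open subgroup of index at most $2$ has a character that does not.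
\end{remark}

\begin{thebibliography}{9}

\bibitem{Quadrelli}
Claudio Quadrelli, \emph{Directed graphs, Frattini-resistance, and maximal pro-$p$ Galois groups}, arXiv:2404.00745 (2024).

\bibitem{SerreGC}
Serre, \emph{Galois Cohomology}.

\bibitem{SerreTrees}
Serre, \emph{Trees}.

\end{thebibliography}
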